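\title{Positive magnetic curvature does not imply contact type on the two-sphere}

\begin{abstract}
We show that an energy level of a symplectic magnetic system on $S^2$ with positive magnetic curvature need not be of contact type. The example is a sphere of revolution with positive Gaussian curvature, and the magnetic form is its area form. On a thin surface a small asymmetry of the curvature makes a gyrating trajectory drift backwards by more than a full turn per gyration, and on a long surface such a trajectory has negative action. We also prove two complements for levels with positive magnetic curvature: simple closed orbits always have positive action, and for rotationally symmetric systems the contact property is equivalent to the positivity of an explicit one-parameter family of integrals.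
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $g$ be a Riemannian metric on $S^2$ and let $\sigma$ be a nowhere vanishing $2$-form. The triple $(S^2,g,\sigma)$ is called a \emph{symplectic magnetic system}. Orient $S^2$ so that $\sigma=f\mu$, where $\mu$ is the area form of $g$ and $f>0$. Let $\imath$ be the rotation by $+\pi/2$ in the tangent planes and $K$ the Gaussian curvature. On $TS^2$, with projection $\operatorname{pr}$, consider the kinetic energy $E(x,v)=\frac12g_x(v,v)$, the $1$-form $\lambda_{(x,v)}(Z)=g_x(v,d\operatorname{pr}(Z))$, and the symplectic form $\omega_\sigma=d\lambda-\operatorname{pr}^*\sigma$. The vector field $X$ defined by $\iota_X\omega_\sigma=-dE$ generates the \emph{magnetic flow}. Its orbits are the curves $(\gamma,\dot\gamma)$ with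
\[
\nabla_{\dot\gamma}\dot\gamma=f(\gamma)\,\imath\dot\gamma ,
\]
and it preserves the levels $\Sigma_m=\{|v|=m\}=E^{-1}(m^2/2)$, $m>0$. A trajectory of speed $m$ is a curve whose geodesic curvature is the prescribed function $\kappa=f/m>0$, so it always bends to the left.

The level $\Sigma_m$ is \emph{of contact type} if there is a $1$-form $\tau$ on $\Sigma_m$ such that $d\tau=\omega_\sigma|_{\Sigma_m}$ and $\tau(X)$ vanishes nowhere. Since $X$ spans the kernel of $\omega_\sigma|_{\Sigma_m}$, we have $\iota_X(\tau\wedge d\tau)=\tau(X)\,d\tau$. The condition therefore says that $\tau\wedge d\tau$ is a volume form, and then $X/\tau(X)$ is the Reeb field of the contact form $\tau$. Without magnetic field $\tau=\lambda$ works, because $\lambda(X)=m^2$. With a magnetic field $\lambda$ is no longer a primitive, and the question is whether the necessary correction can be made without losing the sign.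

The \emph{magnetic curvature} is the function on $\Sigma_m$ given, with $u=v/m$, by
\[
K_m(x,v)=m^2K(x)-df_x(\imath v)+f(x)^2=m^2\bigl(K(x)-d\kappa_x(\imath u)+\kappa(x)^2\bigr).
\]
For $f\equiv1$ it equals $m^2K+1$. It plays the role that $K$ plays for geodesics. If a unit-speed curve with tangent $u$ and geodesic curvature $\kappa$ is displaced by $y\,\imath u$, its geodesic curvature changes to first order by $y''+(K+\kappa^2)y$, while the prescribed value changes by $y\,d\kappa(\imath u)$. Hence the normal displacement to a nearby trajectory of speed $m$ solves $y''+m^{-2}K_m\,y=0$.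

The following conjecture is posed in \cite{Benedetti}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $(S^2,g,\sigma)$ be a symplectic magnetic system and let $m>0$. If $K_m>0$ at every point of $\Sigma_m$, then $\Sigma_m$ is of contact type.}
\medskip

The simplest cases suggest that the answer is yes. When $K$ and $f$ are constant there is a primitive with $\tau(X)=K_m/K$ (Example~\ref{ex:round}), and Theorem~\ref{thm:simple} below shows that the most obvious candidates for an obstruction, the simple closed orbits, never give one. Nevertheless the conjecture is false.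

\begin{theorem}\label{thm:main}
There is a rotationally symmetric smooth metric $g$ on $S^2$ with $K>0$ everywhere such that, for $f\equiv1$ (that is, $\sigma=\mu$) and $m=1$, the level $\Sigma_1$ is not of contact type. Here $K_1=K+1>1$, so the magnetic curvature is positive. For any other $m>0$, the metric $m^2g$ with $f\equiv1$ has $K_m>1$, and $\Sigma_m$ is not of contact type.
\end{theorem}

In these examples $K_m=K_g+1\ge(1+\min K_g)f^2$ with $\min K_g>0$. So no hypothesis of the form $K_m\ge Cf^2$ with $C\le1$ implies the contact property, even for constant $f$ and positively curved spheres of revolution.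

For the first complement put $A=\int_{S^2}\sigma$. A closed orbit is \emph{simple} if its projection $\gamma$, over one period, is a simple closed curve; $\ell(\gamma)$ is its length. The \emph{action} of a closed orbit with respect to a primitive $\tau$ is the integral of $\tau$ over the orbit.

\begin{theorem}\label{thm:simple}
Let $f>0$ and $K_m>0$. Every simple closed orbit $\gamma$ on $\Sigma_m$, with $D$ the disc on its left, satisfies $\sigma(D)<m\,\ell(\gamma)$. Its action, for any primitive $\tau$ of $\omega_\sigma|_{\Sigma_m}$, is
\[
m\,\ell(\gamma)+\tfrac A2-\sigma(D)>\tfrac A2 .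
\]
\end{theorem}

The second complement concerns spheres of revolution. An \emph{admissible profile} is a smooth function $r:[s_0,s_1]\to[0,\infty)$ that is positive on $(s_0,s_1)$, vanishes at the endpoints, extends smoothly as an odd function about each endpoint, and has $r'(s_0)=1$, $r'(s_1)=-1$. Then $ds^2+r(s)^2d\varphi^2$ is a smooth metric on $S^2$ with poles at $s=s_0$ and $s=s_1$.

\begin{theorem}\label{thm:criterion}
Let $g=ds^2+r(s)^2d\varphi^2$ with $r$ an admissible profile, let $f=f(s)>0$ be smooth on $S^2$, and assume $K_m>0$. Put $h(s)=\int_{s_0}^s\kappa r$ and $H=h(s_1)$. For $c\in(-H,0)$ put $G=(c+h)/r$ on $(s_0,s_1)$. Then $\{|G|\le1\}$ is an interval $[s_{\min},s_{\max}]\subset(s_0,s_1)$, and $\Sigma_m$ is of contact type if and only if for all $c\in(-H,0)$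
\[
\mathcal A(c)=\pi H+2\int_{s_{\min}}^{s_{\max}}\sqrt{1-G^2}\,ds+(2c+H)\int_{s_{\min}}^{s_{\max}}\frac{G}{r\sqrt{1-G^2}}\,ds>0 .
\]
In particular, $\Sigma_m$ is of contact type if $|\Delta\varphi(c)|\le2\pi$ for all such $c$, where
\[
\Delta\varphi(c)=2\int_{s_{\min}}^{s_{\max}}\frac{G}{r\sqrt{1-G^2}}\,ds .
\]
\end{theorem}

Section~\ref{sec:action} reduces the contact property to the sign of time averages along orbits, and Section~\ref{sec:revolution} computes these averages on spheres of revolution. The computation shows that a counterexample needs an orbit that drifts around the axis by more than a full turn each time its velocity turns once. Section~\ref{sec:crease} exhibits such a drift by elementary geometry on a cone glued to a cylinder, and Section~\ref{sec:example} turns this model into a proof of Theorem~\ref{thm:main}. Theorems~\ref{thm:simple} and~\ref{thm:criterion} are proved in Sections~\ref{sec:simple} and~\ref{sec:criterion}.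

\section{Primitives and mean action}\label{sec:action}

Fix $m>0$. We write points of $\Sigma_m$ as $(x,mu)$ with $|u|=1$, put $F=X/m$, and let $\Phi_t$ be the flow of $F$. Thus $t$ is arc length along trajectories; from now on a dot denotes $d/dt$.

Three $1$-forms on $\Sigma_m$ describe the geometry: $\alpha(Z)=g(u,d\operatorname{pr}Z)$, which equals $\lambda/m$; $\alpha^\perp(Z)=g(\imath u,d\operatorname{pr}Z)$; and the \emph{connection form} $\psi$, defined by $\nabla_tu=\psi(Z)\,\imath u$ when $Z$ is the velocity of a curve $(x(t),mu(t))$. On the tangent lift of a unit-speed curve $\psi$ is the geodesic curvature, so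
\begin{equation}\label{eq:F}
\alpha(F)=1,\qquad\alpha^\perp(F)=0,\qquad\psi(F)=\kappa .
\end{equation}
Near any point there are positively oriented coordinates with $g=ds^2+r^2d\varphi^2$, $r=r(s,\varphi)>0$. The frame $e_1=\partial_s$, $e_2=\partial_\varphi/r=\imath e_1$ has $\nabla e_1=r_s\,d\varphi\otimes e_2$, and $K=-r_{ss}/r$. Writing $u=\cos\xi\,e_1+\sin\xi\,e_2$, we get
\begin{equation}\label{eq:coframe}
\alpha=\cos\xi\,ds+r\sin\xi\,d\varphi,\quad\alpha^\perp=-\sin\xi\,ds+r\cos\xi\,d\varphi,\quad\psi=d\xi+r_s\,d\varphi .
\end{equation}
These formulas give the structure equations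
\begin{equation}\label{eq:structure}
\alpha\wedge\alpha^\perp=\operatorname{pr}^*\mu,\qquad d\alpha=\psi\wedge\alpha^\perp,\qquad d\psi=-K\operatorname{pr}^*\mu ;
\end{equation}
in the middle one both sides equal $-\sin\xi\,d\xi\wedge ds+r\cos\xi\,d\xi\wedge d\varphi+r_s\sin\xi\,ds\wedge d\varphi$.

The form $\sigma$ is not exact on $S^2$, since $A>0$. Its pull-back to $\Sigma_m$ is exact because of the last equation in \eqref{eq:structure}. Indeed, by Gauss--Bonnet $\sigma-\frac A{4\pi}K\mu$ has integral zero, so it equals $d\theta$ for a $1$-form $\theta$ on $S^2$, and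
\begin{equation}\label{eq:tau0}
\tau_0=\lambda+\frac A{4\pi}\psi-\operatorname{pr}^*\theta,\qquad\tau_0(F)=m+\frac A{4\pi}\kappa-\theta(u),
\end{equation}
is a primitive of $\omega_\sigma|_{\Sigma_m}$. Since $\Sigma_m\cong SO(3)\cong\mathbb{RP}^3$ has $H^1(\Sigma_m;\mathbb R)=0$, every primitive has the form $\tau_0+dU$ with $U\in C^\infty(\Sigma_m)$.

\begin{example}\label{ex:round}
If $K>0$ and $f$ is a constant multiple of $K$, then $f=\frac A{4\pi}K$, we may take $\theta=0$, and $\tau_0(F)>0$. So every level is of contact type. If $K$ and $f$ are both constant, then $\tau_0(X)=m^2+f^2/K=K_m/K$.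
\end{example}

In general the term $\theta(u)$ in \eqref{eq:tau0} is odd in $u$ and has no sign, and one has to decide whether adding $FU=dU(F)$ can repair this. What $FU$ cannot change is a time average. The \emph{mean action} of a point $P\in\Sigma_m$ is
\[
\underline a(P)=\liminf_{T\to\infty}\frac1T\int_0^T\tau(F)(\Phi_tP)\,dt ,
\]
where $\tau$ is any primitive. The choice does not matter, because $\int_0^TFU(\Phi_tP)\,dt=U(\Phi_TP)-U(P)$ is bounded. On a closed orbit the mean action is the action divided by the length.

\begin{proposition}\label{prop:criterion}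
The following are equivalent.
\begin{enumerate}
\item[(a)] $\Sigma_m$ is of contact type.
\item[(b)] There is a primitive $\tau$ of $\omega_\sigma|_{\Sigma_m}$ with $\tau(F)>0$.
\item[(c)] $\underline a(P)>0$ for every $P\in\Sigma_m$.
\item[(d)] $\int\tau_0(F)\,d\nu>0$ for every $\Phi$-invariant Borel probability measure $\nu$ on $\Sigma_m$.
\end{enumerate}
\end{proposition}

The equivalence of (b) and (d) is the measure criterion of McDuff \cite{McDuff}, in the form needed here. Theorem~\ref{thm:main} uses only the elementary implication (a)$\Rightarrow$(c).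

\begin{proof}
(a)$\Leftrightarrow$(b). Only (a)$\Rightarrow$(b) needs proof. Let $\tau=\tau_0+dU$ with $\tau(F)$ nowhere zero. As $\Sigma_m$ is connected, $\tau(F)$ has a sign, and we determine it by integrating against the volume form $\Omega=\alpha\wedge\alpha^\perp\wedge\psi$, which is $\operatorname{pr}^*\mu\wedge d\xi$ in the coordinates above. By \eqref{eq:F} and \eqref{eq:structure},
\[
\iota_F\Omega=\alpha^\perp\wedge\psi+\kappa\,\alpha\wedge\alpha^\perp=-(d\alpha-\kappa\operatorname{pr}^*\mu)=-\tfrac1m\,\omega_\sigma|_{\Sigma_m},
\]
which is closed. Hence $(FU)\,\Omega=dU\wedge\iota_F\Omega=d(U\iota_F\Omega)$ has integral zero. The function $\theta(u)$ has integral zero on each fiber, being odd in $u$. So $\int\tau(F)\,\Omega=\int(m+\frac A{4\pi}\kappa)\,\Omega>0$, and the sign is positive.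

(b)$\Rightarrow$(c). By compactness $\tau(F)\ge\min\tau(F)>0$, and the same bound holds for its time averages.

(c)$\Rightarrow$(d). Let $a_n(P)=\frac1n\int_0^n\tau_0(F)(\Phi_tP)\,dt$ for integers $n\ge1$. These functions are continuous and uniformly bounded, $\liminf a_n\ge\underline a>0$ pointwise, and $\int a_n\,d\nu=\int\tau_0(F)\,d\nu$ by invariance. Fatou's lemma gives $\int\tau_0(F)\,d\nu\ge\int\liminf a_n\,d\nu>0$.

(d)$\Rightarrow$(b). Suppose (b) fails. Then in $C^0(\Sigma_m)$ the affine space $V=\{\tau_0(F)+FU:U\in C^\infty(\Sigma_m)\}$ is disjoint from the open convex cone $\mathcal P$ of positive functions. The Hahn--Banach theorem separates two disjoint nonempty convex sets, one of which is open: there is a continuous linear functional $\Lambda\ne0$ with $\sup_V\Lambda\le\inf_{\mathcal P}\Lambda$. As $\mathcal P$ is invariant under positive scaling and the infimum is finite, $\Lambda\ge0$ on $\mathcal P$ and the infimum is $0$. By the Riesz representation theorem $\Lambda$ is, after normalization, integration against a Borel probability measure $\nu$, and $\int(\tau_0(F)+FU)\,d\nu\le0$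 for all $U$. Replacing $U$ by its real multiples shows $\int FU\,d\nu=0$ for all $U$. Then $\frac d{dt}\int U\circ\Phi_t\,d\nu=\int F(U\circ\Phi_t)\,d\nu=0$, so $\nu$ is invariant, smooth functions being dense in $C^0$. Taking $U=0$ gives $\int\tau_0(F)\,d\nu\le0$, so (d) fails.
\end{proof}

An obstruction to the contact property is therefore an orbit with $\underline a\le0$. In this sense Theorem~\ref{thm:simple} says that simple closed orbits never obstruct the contact property.

\section{Gyrations on spheres of revolution}\label{sec:revolution}

Let $r$ be an admissible profile, $g=ds^2+r^2d\varphi^2$, $\mu=r\,ds\wedge d\varphi$, and let $f=f(s)>0$ be smooth on $S^2$. A prime denotes $d/ds$. As in Theorem~\ref{thm:criterion}, $h(s)=\int_{s_0}^s\kappa r$ and $H=h(s_1)$, so that $2\pi mh(s)$ is the magnetic flux through the cap around $s_0$ bounded by the latitude $s$, and $A=2\pi mH$.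

Smoothness at a pole is checked with one standard fact: a smooth even function of $\rho$ is a smooth function of $\rho^2$. Let $\rho$ be the distance to the pole and $x=\rho\cos\varphi$, $y=\rho\sin\varphi$, so that $\rho^2d\varphi=x\,dy-y\,dx$. Then $g=dx^2+dy^2+\rho^{-4}(r^2-\rho^2)(x\,dy-y\,dx)^2$ is smooth, because $r^2-\rho^2$ is even and $O(\rho^4)$. In the same way a form $b(s)\,d\varphi$ is smooth on $S^2$ if $b$ is smooth, even about each endpoint and zero there. Restricting $f$ to a meridian through a pole shows that $\kappa$ is even about each endpoint.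

Away from the polar fibers, $(s,\varphi,\xi)$ are coordinates on $\Sigma_m$, and \eqref{eq:F} with \eqref{eq:coframe} reads
\begin{equation}\label{eq:ode}
\dot s=\cos\xi,\qquad\dot\varphi=\frac{\sin\xi}r,\qquad\dot\xi=\kappa-\frac{r'}r\sin\xi .
\end{equation}
The rotational symmetry gives a first integral,
\[
I=r\sin\xi-h=g(u,\partial_\varphi)-h,
\]
since $\dot I=r'\cos\xi\sin\xi+r\cos\xi\,(\kappa-\frac{r'}r\sin\xi)-\kappa r\cos\xi=0$. The second expression shows that $I$ is smooth on all of $\Sigma_m$, with $I=0$ on the fiber over $s_0$ and $I=-H$ on the fiber over $s_1$.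

We choose $\theta$ invariant under rotations: $\theta=m\bigl(h+\frac H2(r'-1)\bigr)d\varphi$. The coefficient is even about both endpoints, because $\kappa r$ is odd and $r'$ is even, and it vanishes at $s_0$ and at $s_1$, where $h=H$ and $r'=-1$. So $\theta$ is smooth, and $d\theta=m(\kappa r+\frac H2r'')\,ds\wedge d\varphi=\sigma-\frac A{4\pi}K\mu$. The primitive \eqref{eq:tau0} becomes
\[
\tfrac1m\tau_0=\alpha-h\,d\varphi+\tfrac H2(d\xi+d\varphi).
\]
On the level $\{I=c\}$ we have $h\dot\varphi=(r\sin\xi-c)\frac{\sin\xi}r=\sin^2\xi-c\dot\varphi$, and therefore, away from the poles,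
\begin{equation}\label{eq:density}
\tfrac1m\tau_0(F)=\cos^2\xi+\tfrac H2\,\dot\xi+\bigl(c+\tfrac H2\bigr)\dot\varphi .
\end{equation}

The equations for $(s,\xi)$ in \eqref{eq:ode} do not involve $\varphi$. We call a trajectory a \emph{gyration} if it avoids the poles and, for some $T>0$, $s(t+T)=s(t)$ and $\xi(t+T)=\xi(t)+2\pi$. Its \emph{drift} is $\Delta\varphi=\int_0^T\dot\varphi\,dt$. A gyration need not be a closed orbit, but its mean action is computed over one period.

\begin{lemma}\label{lem:gyration}
A gyration in $\{I=c\}$ with period $T$ has mean action $m\mathcal A/T$, where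
\begin{equation}\label{eq:A}
\mathcal A=\int_0^T\cos^2\xi\,dt+\pi H+\Bigl(c+\frac H2\Bigr)\Delta\varphi .
\end{equation}
Moreover $-H<c<0$, and $\mathcal A>0$ if $|\Delta\varphi|\le2\pi$.
\end{lemma}

\begin{proof}
By \eqref{eq:ode} the right side of \eqref{eq:density} is a function of $s$ and $\xi\bmod2\pi$, so it is $T$-periodic along the trajectory, and its integral over a period is \eqref{eq:A}. At a time with $\sin\xi=-1$ we have $c=-r-h<0$, and at a time with $\sin\xi=1$ we have $c=r-h>-H$. Thus $|c+\frac H2|<\frac H2$. If $|\Delta\varphi|\le2\pi$, the last term of \eqref{eq:A} is at least $-\pi H$, and the first term is positive.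
\end{proof}

To see how $\mathcal A$ can be negative, regroup \eqref{eq:A} as
\begin{equation}\label{eq:regroup}
\mathcal A=\frac H2\,(2\pi+\Delta\varphi)+\Bigl[\int_0^T\cos^2\xi\,dt+c\,\Delta\varphi\Bigr].
\end{equation}
The factor $2\pi+\Delta\varphi$ is the total change of $\xi+\varphi$, which in a plane with polar coordinates is the angle between the velocity and a fixed direction. If the gyration stays in $\{s\le\bar s\}$, then $\Delta\varphi$ and the bracket depend only on the system restricted to $[s_0,\bar s]$. The total flux $H$, however, can be made arbitrarily large by lengthening the surface beyond $\bar s$. So we need two things: a gyration with $\Delta\varphi<-2\pi$, and a surface that can be lengthened while $K=-r''/r\ge0$. The second requirement asks for a concave profile that stays positive on an arbitrarily long interval. A cylinder does this, and concavity then makes $r$ nondecreasing between $s_0$ and the cylinder. The simplest such shape is a cone followed by a cylinder.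

\section{A crease between a cone and a cylinder}\label{sec:crease}

This section is a model computation; it is not used in the proofs. Take $\kappa\equiv1$. On a flat cylinder $r\equiv r_0$, equations \eqref{eq:ode} give $\xi=t$, $s=\mathrm{const}+\sin\xi$ and $\Delta\varphi=\int_0^{2\pi}\sin\xi\,d\xi/r_0=0$. The trajectory is a unit circle rolled around the cylinder. If $r_0$ is small it winds many times forward and as many times back. Any imbalance between the two halves, measured in length, is multiplied by $1/r_0$ when it is measured in angle.

An imbalance appears when the circle crosses curvature. Let $\rho_0>0$, $p=r_0/\rho_0$, and let $r=p(s+\rho_0)$ for $-\rho_0\le s\le0$ and $r=r_0$ for $s\ge0$. This concave profile describes a cone of slant length $\rho_0$ glued to a cylinder along the crease $s=0$. Both pieces are flat. We solve \eqref{eq:ode} on each side, with $s,\varphi,\xi$ continuous across the crease. Let the trajectory enter the cylinder at a point $P$ with angle $\xi_0\in(-\frac\pi2,\frac\pi2)$; see Figure~\ref{fig:crease}.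

On the cylinder $\dot\xi=1$ and $s=\sin\xi-\sin\xi_0$, so the trajectory returns to the crease at a point $Q$ with $\xi=\pi-\xi_0$. It has advanced along the crease by the length $\int_{\xi_0}^{\pi-\xi_0}\sin\xi\,d\xi=2\cos\xi_0$.

On the cone put $\rho=s+\rho_0$ and $\vartheta=p\varphi$. The metric is $d\rho^2+\rho^2d\vartheta^2$, so the trajectory develops onto an arc of a unit circle in the plane, with the tip at the origin and the crease on the circle $\rho=\rho_0$. At $Q$ the tangent is $u=-\cos\xi_0\,e_1+\sin\xi_0\,e_2$, so the center is
\[
C=Q+\imath u=(\rho_0-\sin\xi_0)\,e_1-\cos\xi_0\,e_2 .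
\]
Assume $\rho_0>1$ and $|C|>1$, so that the circle does not enclose the tip. Seen from the tip, $Q$ lies at the angle $\vartheta_0=\arctan\frac{\cos\xi_0}{\rho_0-\sin\xi_0}$ ahead of $C$. By reflection in the line through the tip and $C$, the arc leaves the cone at the point $P'$ at the angle $\vartheta_0$ behind $C$, with $\xi=\xi_0+2\pi$. It has retreated along the crease by the length $2\rho_0\vartheta_0$. The trajectory is a gyration with
\begin{equation}\label{eq:crease}
\Delta\varphi=\frac2{r_0}\Bigl(\cos\xi_0-\rho_0\arctan\frac{\cos\xi_0}{\rho_0-\sin\xi_0}\Bigr).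
\end{equation}
For $\rho_0=2$ and $\xi_0=\pi/6$ we get $|C|=\sqrt3$, $\vartheta_0=\pi/6$ and $\Delta\varphi=(\sqrt3-\frac{2\pi}3)/r_0<0$. This is less than $-2\pi$ once $r_0$ is small.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\fill (0,0) circle (0.03) node[left]{tip};
\draw[dashed] (-42:2) arc (-42:42:2);
\draw[thin] (-30:2)--(0,0)--(30:2);
\draw[thick,->] (30:2) arc (90:180:1);
\draw[thick] (0.732,0) arc (180:270:1);
\fill (30:2) circle (0.03) node[right]{$Q$};
\fill (-30:2) circle (0.03) node[right]{$P'$};
\fill (1.732,0) circle (0.02) node[left]{$C$};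
\node[right] at (2,0) {$2\pi/3$};
\node at (0.7,-1.4) {cone};
\begin{scope}[xshift=4cm]
\draw[dashed] (0,-1.3)--(0,1.3);
\draw[thick,->] (0,-0.866) arc (-60:0:1);
\draw[thick] (0.5,0) arc (0:60:1);
\fill (0,-0.866) circle (0.03) node[left]{$P$};
\fill (0,0.866) circle (0.03) node[left]{$Q$};
\node[left] at (0,0) {$\sqrt3$};
\node at (0.8,-1.4) {cylinder};
\end{scope}
\end{tikzpicture}
\caption{One gyration of a curve of geodesic curvature $1$ across the crease (dashed) between a cone of slant length $2$ and a cylinder, each unrolled onto the plane. The arc on the cylinder advances along the crease from $P$ to $Q$ by $\sqrt3$; the arc on the cone retreats from $Q$ to $P'$ by $2\pi/3>\sqrt3$. The net drift is backwards and does not depend on the circumference of the crease.}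
\label{fig:crease}
\end{figure}

The model teaches two things. First, the product $r_0\Delta\varphi$ depends only on $\rho_0$ and $\xi_0$, because the equations for $(s,\xi)$ see $r$ only through $r'/r$. Second, the position of the orbit matters. If $\sin\xi_0\le0$, then $\rho_0\vartheta_0<\rho_0\tan\vartheta_0\le\cos\xi_0$ and the drift is forward. The orbit must meet the curvature in the half of its circle that faces the cylinder, where $\sin\xi>0$.

\section{The counterexample}\label{sec:example}

Throughout this section $f\equiv1$ and, until the last step, $m=1$, so $\kappa\equiv1$, $h(s)=\int_{s_0}^sr$ and $K_1=K+1$. We replace the crease by a smooth band of curvature. Explicit circles are then lost, so we take the slope of the cone as a small parameter $\delta$ and compute the drift to first order in $\delta$.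

\subsection{The angle as time}

Where $|r'/r|<1$ we have $\dot\xi>0$ by \eqref{eq:ode}, so $\xi$ can serve as time. A reflection symmetry then closes up the $(s,\xi)$-motion without further argument.

\begin{lemma}\label{lem:xi}
Let $r$ be an admissible profile, and let $s:[-\frac\pi2,\frac{3\pi}2]\to(s_0,s_1)$ solve
\begin{equation}\label{eq:xi}
\frac{ds}{d\xi}=\frac{\cos\xi}{1-\frac{r'}r(s)\sin\xi},
\end{equation}
with $|r'/r|<1$ along $s(\cdot)$. Put $s_-=s(-\frac\pi2)$. Then $s$ determines a gyration with $c=-r(s_-)-h(s_-)$ and
\[
\int_0^T\cos^2\xi\,dt=\int_{-\pi/2}^{3\pi/2}\frac{\cos^2\xi\,d\xi}{1-\frac{r'}r\sin\xi},\qquad\Delta\varphi=\int_{-\pi/2}^{3\pi/2}\frac{\sin\xi\,d\xi}{r-r'\sin\xi}.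
\]
\end{lemma}

\begin{proof}
The function $\tilde s(\xi)=s(\pi-\xi)$ is defined on the same interval. It solves \eqref{eq:xi}, because $\sin(\pi-\xi)=\sin\xi$ and $-\cos(\pi-\xi)=\cos\xi$, and it agrees with $s$ at $\xi=\frac\pi2$. By uniqueness $\tilde s=s$, so $s(\frac{3\pi}2)=s_-$, and $s$ extends to a $2\pi$-periodic solution. Define $t$ by $dt=d\xi/(1-\frac{r'}r\sin\xi)$ and $\varphi$ by $\dot\varphi=\sin\xi/r$. Then \eqref{eq:ode} holds with $\kappa=1$, the trajectory is a gyration, $c$ is the value of $I$ at $\xi=-\frac\pi2$, and the two formulas are changes of variable.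
\end{proof}

\subsection{The band and its drift}

Let $\beta\ge0$ be smooth with support in $[\frac14,\frac34]$ and $\int\beta=1$. Put $s^*=\int t\beta(t)\,dt\in[\frac14,\frac34]$ and
\[
b(s)=-\int_s^\infty(t-s)\beta(t)\,dt,\qquad R_\delta=1+\delta b .
\]
Then $b'(s)=\int_s^\infty\beta\in[0,1]$ and $b''=-\beta$. Also $b=0$ for $s\ge\frac34$ and $b=s-s^*$ for $s\le\frac14$, so $R_\delta$ is a smoothed crease at $s^*$. On $[-2,2]$ we have $0\ge b\ge b(-2)>-3$. Hence for $|\delta|\le\frac1{20}$ and $s\in[-2,2]$
\begin{equation}\label{eq:Rbounds}
R_\delta\ge0.85,\qquad|R_\delta'/R_\delta|<\tfrac1{10}.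
\end{equation}

\begin{lemma}\label{lem:drift}
There is $\delta\in(0,\frac1{20}]$ such that the solution $s_\delta$ of \eqref{eq:xi}, with $R_\delta$ in place of $r$ and $s_\delta(-\frac\pi2)=-1$, exists on $[-\frac\pi2,\frac{3\pi}2]$, takes values in $(-2,2)$, and satisfies
\[
J(\delta):=\int_{-\pi/2}^{3\pi/2}\frac{\sin\xi\,d\xi}{R_\delta(s_\delta)-R_\delta'(s_\delta)\sin\xi}<0 .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:Rbounds} the right side of the equation is smooth in $(\delta,s,\xi)$ for $|\delta|\le\frac1{20}$, $|s|\le2$. For $\delta=0$ the solution is $s=\sin\xi$. By smooth dependence on parameters, for small $|\delta|$ the solution $s_\delta$ exists on the whole interval, stays in $(-2,2)$ and is $C^1$ in $\delta$. The integrand of $J$ is $\sin\xi/(1+\delta b(s)-\delta b'(s)\sin\xi)$. At $\delta=0$ it equals $\sin\xi$ for every $s$. So $J(0)=0$, and the variation of $s_\delta$ does not contribute to $J'(0)$: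
\[
J'(0)=\int_{-\pi/2}^{3\pi/2}\sin\xi\,\bigl(\sin\xi\;b'(\sin\xi)-b(\sin\xi)\bigr)\,d\xi=2\int_{-1}^1\frac{s\,(sb'-b)}{\sqrt{1-s^2}}\,ds .
\]
Integrate by parts, using the antiderivative $-\sqrt{1-s^2}$ of $s/\sqrt{1-s^2}$, which vanishes at $\pm1$, and $(sb'-b)'=sb''$:
\begin{equation}\label{eq:Jprime}
J'(0)=2\int_{-1}^1s\sqrt{1-s^2}\;b''\,ds=-2\int_{-1}^1s\sqrt{1-s^2}\;\beta\,ds<0 ,
\end{equation}
because $\beta$ is supported in $(0,1)$. Any sufficiently small $\delta>0$ works.
\end{proof}

The weight $s\sqrt{1-s^2}$ in \eqref{eq:Jprime} is odd, so curvature spread evenly over the circle causes no first-order drift. The formula matches the model: with $\rho_0=1/\delta$, \eqref{eq:crease} gives $r_0\Delta\varphi=-2\delta\sin\xi_0\cos\xi_0+O(\delta^2)$, which is \eqref{eq:Jprime} with $\beta$ concentrated at $s^*=\sin\xi_0$.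

\subsection{The profile}

The constants are chosen in the order $\delta,r_0,\varepsilon,L,\eta$. Fix $\delta$ as in Lemma~\ref{lem:drift}, put $J=J(\delta)$, and fix the thickness
\[
0<r_0<\min\{1,|J|/2\pi\},\qquad p=r_0\delta\in(0,1).
\]
The function $r_0R_\delta$ is a line of slope $p$ for $s\le\frac14$ and the constant $r_0$ for $s\ge\frac34$. We must close it up at both ends with slope $\pm1$ and without losing concavity. Let $\chi:[0,\infty)\to[0,1]$ be smooth and nonincreasing, with $\chi=1$ on $[0,\frac12]$ and $\chi=0$ on $[1,\infty)$. Put $a=\int_0^1\chi(x)\cos x\,dx>0$ and, for $j\in\{0,p\}$,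
\[
q_j(y)=\int_0^y\bigl(j+(1-j)\chi(x)\cos x\bigr)\,dx .
\]
Then $q_j>0$ for $y>0$, and $q_j''=(1-j)(\chi'\cos y-\chi\sin y)\le0$, since $\chi$ vanishes outside $[0,1]$, where $\cos y$ and $\sin y$ are nonnegative. Moreover
\[
q_j(y)=jy+(1-j)\sin y\quad(y\le\tfrac12),\qquad q_j(y)=jy+(1-j)a\quad(y\ge1).
\]
Choose $\varepsilon\in(0,1]$ with $\varepsilon(1-p)a/p\le\frac1{2\delta}$. The line of slope $p$ vanishes at $s^*-\frac1\delta$, and rounding the tip at scale $\varepsilon$ moves the pole to
\[
s_0=s^*-\tfrac1\delta+\varepsilon(1-p)a/p,\qquad\text{so that}\quad s_0+\varepsilon\le\tfrac34-\tfrac1{2\delta}+1<-8 .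
\]
For $L\ge2$ put $s_1=2+L+r_0/a$ and
\[
r(s)=\begin{cases}\varepsilon\,q_p\bigl((s-s_0)/\varepsilon\bigr),&s_0\le s\le\frac14,\\[2pt] r_0R_\delta(s),&s_0+\varepsilon\le s\le2,\\[2pt] \frac{r_0}a\,q_0\bigl(a(s_1-s)/r_0\bigr),&\frac34\le s\le s_1.\end{cases}
\]
The definitions agree on the overlaps. On $[s_0+\varepsilon,\frac14]$ the first line is $p(s-s_0)+\varepsilon(1-p)a=p(s-s^*+\frac1\delta)=r_0(1+\delta(s-s^*))$, which is the second. For $s\le2+L$ the argument of $q_0$ is at least $1$, so the third line equals $r_0$ on $[\frac34,2+L]$, and so does the second on $[\frac34,2]$. Near $s_0$ and $s_1$ the function $r$ is odd with slope $1$ and $-1$. So $r$ is an admissible profile with $r''\le0$, that is, $K\ge0$. The surface is a thin cone with a rounded tip, bent into a thin cylinder of length about $L$, and capped.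

\subsection{Proof of Theorem~\ref{thm:main}}

\emph{Negative action with $K\ge0$.} On $(-2,2)$ we have $r=r_0R_\delta$, so $r'/r=R_\delta'/R_\delta$ and $s_\delta$ solves \eqref{eq:xi} with $s_-=-1$ and $|r'/r|<\frac1{10}$. By Lemma~\ref{lem:xi} it determines a gyration with $\Delta\varphi=J/r_0<-2\pi$. In \eqref{eq:regroup}, the quantities $\Delta\varphi$, $\int\cos^2\xi\,dt$ and $c=-r(-1)-h(-1)$ do not depend on $L$, because $r|_{[s_0,2]}$ does not. On the other hand $H=\int_{s_0}^{s_1}r$ is $r_0L$ plus a constant independent of $L$. Since $2\pi+\Delta\varphi<0$, we get $\mathcal A\to-\infty$ as $L\to\infty$. Fix $L\ge2$ with $\mathcal A<0$. By Lemma~\ref{lem:gyration} and Proposition~\ref{prop:criterion}, $\Sigma_1$ is not of contact type. As $K_1=K+1\ge1$, this already disproves the conjecture.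

\emph{Making $K$ positive.} With $L$ fixed, $\mathcal A<0$ is an open condition, so we can afford a small strictly concave perturbation. Let $a_1=s_0+\frac\varepsilon2$ and $b_1=s_1-\frac{r_0}{2a}$. Let $\zeta$ be smooth with compact support in $(s_0,s_1)$ and $\zeta=-s^2$ near $[a_1,b_1]$, and put $r_\eta=r+\eta\zeta$ with $\eta>0$. For small $\eta$ this is an admissible profile, since $r$ is bounded below on the support of $\zeta$ and unchanged near the poles. On $[a_1,b_1]$ we have $r_\eta''\le-2\eta<0$. On $[s_0,a_1]$, with $y=(s-s_0)/\varepsilon\le\frac12$, the curvature of $r$ is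
\[
\frac{(1-p)\sin y}{\varepsilon^2\bigl(py+(1-p)\sin y\bigr)}>0,
\]
with limit $(1-p)/\varepsilon^2>0$ at the pole. On $[b_1,s_1]$ we have $r=\frac{r_0}a\sin(a(s_1-s)/r_0)$, with curvature $a^2/r_0^2$. In particular $r''<0$ on $(s_0,a_1]\cup[b_1,s_1)$. On the compact part of this set that lies in the support of $\zeta$, $r''$ is bounded above by a negative constant, so $r_\eta''<0$ there for small $\eta$; on the rest $r_\eta=r$ locally. Thus $K>0$ everywhere for $r_\eta$.

For small $\eta$ we have $|r_\eta'/r_\eta|<\frac15$ on $[-2,2]$, and the right side of \eqref{eq:xi} for $r_\eta$ is smooth in $(\eta,s,\xi)$. So the solution with $s(-\frac\pi2)=-1$ exists on $[-\frac\pi2,\frac{3\pi}2]$, stays in $(-2,2)$ and converges uniformly to $s_\delta$ as $\eta\to0$. The integrals in Lemma~\ref{lem:xi} converge as well, and so do $c=-r_\eta(-1)-\int_{s_0}^{-1}r_\eta$ and $H=\int_{s_0}^{s_1}r_\eta$. Hence $\mathcal A<0$ persists for small $\eta>0$. The metric $g=ds^2+r_\eta^2d\varphi^2$ has $K>0$ and $K_1=K+1>1$, and $\Sigma_1$ is not of contact type.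

\emph{Other speeds.} Let $g_m=m^2g$, still with $f\equiv1$. The set $\{|v|_{g_m}=m\}$ equals $\{|v|_g=1\}$, and both $\lambda$ and $\sigma=\mu$ are multiplied by $m^2$. So $\omega_\sigma$ is multiplied by $m^2$. The condition that some primitive $\tau$ has $\tau\wedge d\tau\ne0$ everywhere is unchanged. Finally $K_m=m^2K_{g_m}+1=K_g+1>1$. \qed

\section{Simple closed orbits}\label{sec:simple}

We prove Theorem~\ref{thm:simple}. Let $z\mapsto\gamma(z)$ be the arc length parametrization, $z\in\mathbb R/\ell\mathbb Z$ with $\ell=\ell(\gamma)$, and $u=\gamma'(z)$.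

\subsection{The action}

All primitives differ by exact forms, so we may integrate $\tau_0$ from \eqref{eq:tau0} over the lift of $\gamma$. The form $\lambda$ contributes $m\ell$. The form $\psi$ contributes the total geodesic curvature, which is $2\pi-\int_DK\mu$ by Gauss--Bonnet, since $\gamma$ is the positively oriented boundary of the disc $D$. By Stokes' theorem $\int_\gamma\theta=\sigma(D)-\frac A{4\pi}\int_DK\mu$. The sum is
\[
m\ell+\frac A{4\pi}\Bigl(2\pi-\int_DK\mu\Bigr)-\sigma(D)+\frac A{4\pi}\int_DK\mu=m\ell+\frac A2-\sigma(D).
\]

\subsection{The flux through the disc}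

It remains to show $\int_D\kappa\,\mu<\ell$. This compares an area integral with the length of the boundary, so we sweep out $D$ by the geodesics normal to $\gamma$ and show that each of them carries weight less than $1$. Let $N(z,t)=\exp_{\gamma(z)}(t\,\imath u)$, and let $u(t)$ be the parallel field along $N(z,\cdot)$ with $u(0)=u$, so that $\imath u(t)=\partial_tN$. The field $\partial_zN$ is a Jacobi field with initial value $u$ and initial derivative $\nabla_z(\imath u)=\imath(\kappa\,\imath u)=-\kappa u$. Both are normal to the geodesic, so $\partial_zN=y_z(t)\,u(t)$ with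
\[
\ddot y+K(N)\,y=0,\qquad y(0)=1,\qquad\dot y(0)=-\kappa(\gamma(z)),
\]
and $N^*\mu=y_z(t)\,dz\wedge dt$. Let $t_f(z)\in(0,\infty]$ be the first positive zero of $y_z$, the first \emph{focal time}, and let $t_*(z)=\min\{t_f(z),\operatorname{diam}(S^2,g)\}$.

For $0\le t<t_f$ put $k=-\dot y/y$, the geodesic curvature of the curve parallel to $\gamma$ at distance $t$. It satisfies the Riccati equation $\dot k=K+k^2$ with $k(0)=\kappa$. Writing $\kappa$ also for $\kappa(N(z,t))$, we have $\dot\kappa=d\kappa(\imath u(t))$, and the magnetic curvature appears: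
\[
\frac d{dt}(k-\kappa)=K+k^2-d\kappa(\imath u)=\frac{K_m(N,mu)}{m^2}+(k-\kappa)(k+\kappa).
\]
Since $K_m>0$, the derivative of $k-\kappa$ is positive at every zero. The function vanishes at $t=0$, so it is positive just after, and at a first later zero its derivative would be nonpositive. Hence $k>\kappa$, that is $-\dot y>\kappa y$, on $(0,t_f)$. Integrating,
\begin{equation}\label{eq:weight}
\int_0^{t_*(z)}\kappa\,y_z\,dt<1-y_z(t_*(z))\le1 .
\end{equation}

Next we show that $D\subset N(W)$, where $W=\{(z,t):0\le t\le t_*(z)\}$. This set is Borel, since $t_f$ is lower semicontinuous. We use two standard facts from the variation of arc length: a shortest path from a point $x$ to the curve $\gamma$ is a geodesic that meets $\gamma$ orthogonally, and a normal geodesic $N(z,\cdot)$ does not realize the distance to $\gamma$ at any time $t>t_f(z)$. Let $x$ be an interior point of $D$, at distance $t$ from $\gamma$. A shortest path from $x$ to $\gamma$ meets $\gamma=\partial D$ only at its end, so it lies in $D$. As $D$ is on the left of $\gamma$, the reversed path starts in the direction $+\imath u$.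 So $x=N(z,t)$ for some $z$, with $t\le t_f(z)$ and $t\le\operatorname{diam}(S^2,g)$.

The map $N$ need not be injective on $W$, and this is where $f>0$ is used. The area formula states that $\int_W(\kappa\circ N)\,|y|\,dz\,dt=\int_{S^2}\kappa(x)\,\#(N^{-1}(x)\cap W)\,\mu$. Because $\kappa>0$, the right side is at least $\int_D\kappa\,\mu$. With $y\ge0$ on $W$ and \eqref{eq:weight},
\[
\int_D\kappa\,\mu\le\int_0^\ell\int_0^{t_*(z)}\kappa\,y_z\,dt\,dz<\ell .
\]
Multiplying by $m$ gives $\sigma(D)<m\ell$, and Theorem~\ref{thm:simple} is proved. \qed

\begin{remark}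
The inequality fails without the curvature hypothesis. Let $f\equiv1$, $m=1$ on a sphere of revolution. By \eqref{eq:ode} a latitude where $r'=r$, traversed with $\xi=\frac\pi2$, is a simple closed orbit. Its left disc contains $s_0$, so $\sigma(D)=2\pi h$ and $\ell=2\pi r$. Inserting a long cylinder between $s_0$ and this latitude makes $h>r$.
\end{remark}

\section{The criterion for spheres of revolution}\label{sec:criterion}

We prove Theorem~\ref{thm:criterion} in the notation of Section~\ref{sec:revolution}. By Proposition~\ref{prop:criterion} we must find the sign of the mean action of every orbit. Each orbit lies in a level $\{I=c\}$, which away from the poles is given by $\sin\xi=G(s)$, where $G=(c+h)/r$ is now defined for every real $c$. Note that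
\begin{equation}\label{eq:G}
G\le1\iff r-h\ge c,\qquad G\ge-1\iff-r-h\le c,\qquad G'=\kappa-wG,
\end{equation}
where $w=r'/r$. So we need the shape of the functions $\pm r-h$.

\subsection{The functions $\pm r-h$}

This is the only place where $K_m>0$ is used, and it is used only for $u=\pm e_2$. There $\imath u=\mp e_1$, so $K\pm\kappa'+\kappa^2>0$. Since $w'=-K-w^2$, this gives
\[
w'<\kappa^2-w^2-|\kappa'| .
\]
Hence $(w-\kappa)'<0$ wherever $w=\kappa$, and $(w+\kappa)'<0$ wherever $w=-\kappa$. Both $w-\kappa$ and $w+\kappa$ tend to $+\infty$ at $s_0$ and to $-\infty$ at $s_1$, and they can cross zero only downwards. So each has exactly one zero, $s_a$ and $s_b$ respectively, and is positive before it and negative after it. From $(r-h)'=r(w-\kappa)$ and $(-r-h)'=-r(w+\kappa)$ we obtain: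
\begin{itemize}
\item $r-h$ increases strictly from $0$ on $[s_0,s_a]$ and decreases strictly to $-H$ on $[s_a,s_1]$;
\item $-r-h$ decreases strictly from $0$ on $[s_0,s_b]$ and increases strictly to $-H$ on $[s_b,s_1]$.
\end{itemize}
For $-H<c\le0$ the equation $r-h=c$ therefore has exactly one solution $s_{\max}$ in $(s_0,s_1)$. It satisfies $s_{\max}>s_a$, and by \eqref{eq:G} $G<1$ before it, $G>1$ after it, and $G'(s_{\max})=\kappa-w>0$. For $-H<c<0$ the equation $-r-h=c$ has exactly one solution $s_{\min}$, because $-r-h\le-H$ on $[s_b,s_1]$. It satisfies $s_0<s_{\min}<s_b$, and $G<-1$ before it, $G>-1$ after it, and $G'(s_{\min})=\kappa+w>0$.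

\subsection{The levels of $I$}

\emph{The case $c>0$.} The level avoids both polar fibers, and $\sin\xi=(c+h)/r>0$ on it, since $h\ge0$. So along an orbit $\xi$ stays in $(0,\pi)$, and the time average of $\dot\xi$ tends to $0$. Also $\dot\varphi=(c+h)/r^2\ge c/\max r^2$. By \eqref{eq:density}, $\underline a\ge m(c+\frac H2)\,c/\max r^2>0$.

\emph{The case $c=0$.} The level contains the fiber over $s_0$ and avoids the fiber over $s_1$. Off the polar fiber it consists of the points with $s_0<s\le s_{\max}$ and $\xi=\arcsin G$ or $\xi=\pi-\arcsin G$, where $G=h/r>0$. On these two branches $\dot s=\pm\sqrt{1-G^2}$. We have $G\to0$ at $s_0$, because $h=O((s-s_0)^2)$, and $1-G$ has a simple zero at $s_{\max}$. So $T_0=2\int_{s_0}^{s_{\max}}(1-G^2)^{-1/2}ds$ is finite, and each branch is traversed in time $T_0/2$. An orbit in the polar fiber leaves it at once, since its projection has unit speed, and it must do so on the branch where $s$ increases. At $s_{\max}$ we have $\xi=\frac\pi2$ and $\dot\xi=\kappa-w>0$, so the orbit passes to the second branch and returns to the pole. Thus every orbit in the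 level is a succession of loops of duration $T_0$, along each of which $\xi$ goes from $0$ to $\pi$. Since $\tau_0(F)$ is continuous on $\Sigma_m$, its integral over a loop is computed from \eqref{eq:density}, and it is the same for all loops:
\[
\frac1m\int_0^{T_0}\tau_0(F)\,dt=\int_0^{T_0}\cos^2\xi\,dt+\frac H2\Bigl(\pi+\int_0^{T_0}\frac h{r^2}\,dt\Bigr)>0 .
\]
Hence $\underline a>0$.

\emph{The case $c\le-H$.} Exchange the poles by the orientation preserving change of coordinates $\hat s=s_0+s_1-s$, $\hat\varphi=-\varphi$. It presents the same magnetic system as a sphere of revolution with admissible profile $\hat r(\hat s)=r(s)$, and $\hat e_i=-e_i$, $\hat\xi=\xi+\pi$, $\hat h=H-h$. Then $\hat I=-r\sin\xi-H+h=-H-I\ge0$ on the level. The mean action does not depend on coordinates or on the primitive, so $\underline a>0$ by the two previous cases.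

\emph{The case $-H<c<0$.} The level avoids both polar fibers. No point has both $G<-1$ and $G>1$, so $s_{\min}\le s_{\max}$, and the two are different because $G(s_{\min})=-1$ and $G(s_{\max})=1$. Thus $\{|G|\le1\}=[s_{\min},s_{\max}]\subset(s_0,s_1)$, with $|G|<1$ in the interior. This is the first assertion of the theorem. The level is again the union of the branches $\xi=\arcsin G$ and $\xi=\pi-\arcsin G$, on which $\dot s=\pm\sqrt{1-G^2}$. As $1-G^2$ has simple zeros at both endpoints, each branch is traversed in finite time $T/2=\int_{s_{\min}}^{s_{\max}}(1-G^2)^{-1/2}ds$, and the integrals in the theorem converge. At $s_{\min}$ we have $\sin\xi=-1$ and $\dot\xi=\kappa+w>0$; at $s_{\max}$ we have $\sin\xi=1$ and $\dot\xi=\kappa-w>0$. So an orbit goes from $(s_{\min},-\frac\pi2)$ along the first branch to $(s_{\max},\frac\pi2)$ and along the second to $(s_{\min},\frac{3\pi}2)$. Every orbit in the level is a gyration of period $T$. With $dt=|ds|/\sqrt{1-G^2}$ both branches contribute equally, and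
\[
\int_0^T\cos^2\xi\,dt=2\int_{s_{\min}}^{s_{\max}}\sqrt{1-G^2}\,ds,\qquad\Delta\varphi=2\int_{s_{\min}}^{s_{\max}}\frac G{r\sqrt{1-G^2}}\,ds=\Delta\varphi(c).
\]
Inserting this in \eqref{eq:A} gives the number $\mathcal A(c)$ of the theorem, and by Lemma~\ref{lem:gyration} every orbit in the level has $\underline a=m\mathcal A(c)/T$.

\subsection{End of the proof}

The mean action is positive on all levels with $c\notin(-H,0)$. The levels with $c\in(-H,0)$ are nonempty, and on them the mean action has the sign of $\mathcal A(c)$. By the equivalence of (a) and (c) in Proposition~\ref{prop:criterion}, $\Sigma_m$ is of contact type if and only if $\mathcal A(c)>0$ for all $c\in(-H,0)$. The last assertion of the theorem follows from the last assertion of Lemma~\ref{lem:gyration}. \qed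

\begin{thebibliography}{9}

\bibitem{Benedetti}
Gabriele Benedetti, \emph{The contact property for magnetic flows on surfaces}, arXiv:1805.04916 (2018).

\bibitem{McDuff}
McDuff, Invent.\ Math.\ \textbf{90} (1987).

\end{thebibliography}
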